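# Fundamental groups of Peano continua: $T_1$ without $T_2$, and $T_2$ without $T_3$

## 1. The topology on $\pi_1$ and the separation axioms

Throughout, $\omega=\{0,1,2,\dots\}$, $\mathbb T=\mathbb R/\mathbb Z$, and products carry the product topology. $\mathbb Z$ is discrete unless another topology is named.

**Definition (Peano continuum).** A Peano continuum is a connected, locally path-connected, compact metric space.

Cubes $[0,1]^n$ and the circle are Peano continua. The closure of the graph of $\sin(1/t)$, $0<t\le1$, is not: it is compact and connected, but not locally connected along the limit segment. For a countable set $I$ the torus $\mathbb T^I$ is a Peano continuum. It is compact, metrizable and connected, and a basic open set $\prod_iU_i$, with finitely many $U_i$ open arcs and the other factors equal to $\mathbb T$, is path-connected. We use two textbook facts. A Hausdorff continuous image of a compact metrizable space is metrizable. By the Hahn–Mazurkiewicz theorem, a nonempty Hausdorff space is a Peano continuum if and only if it is a continuous image of $[0,1]$; hence a Hausdorff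 continuous image of a Peano continuum is a Peano continuum.

**Definition (the topology on $\pi_1$).** Let $\Omega(X,x_0)$ be the space of based loops $S^1\to X$ with the compact-open topology. Its path components are the homotopy classes of based loops. The group $\pi_1(X,x_0)$ carries the quotient topology of the map $q:\Omega(X,x_0)\to\pi_1(X,x_0)$, $q(f)=[f]$. So $A\subset\pi_1(X,x_0)$ is open (closed) if and only if the set of loops $f$ with $[f]\in A$ is open (closed).

If $X$ is metrizable, $\Omega(X,x_0)$ is metrized by the sup metric. If a continuous map between loop spaces sends path components into path components, the induced map of fundamental groups is continuous, by the universal property of quotients. In particular a pointed continuous map $\varphi$ induces a continuous homomorphism $\varphi_*$.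

*Example: the circle.* If two loops in $\mathbb T$ are pointwise at distance $<\frac12$, their difference is a loop missing the point $\frac12$, so it has degree $0$ and the two loops have equal degree. Hence each homotopy class is open and $\pi_1(\mathbb T,0)=\mathbb Z$ is discrete.

*Example: tori.* For countable $I$ we claim $\pi_1(\mathbb T^I,0)=\mathbb Z^I$ with the product topology. We have $\Omega(\mathbb T^I,0)=\prod_I\Omega(\mathbb T,0)$. The coordinatewise degree $\prod_I\Omega(\mathbb T,0)\to\mathbb Z^I$ is a product of open surjections, hence an open surjection, hence a quotient map. Its fibers are products of path-connected spaces, so they are path-connected. Two different fibers lie in different path components, since degrees are constant along paths of loops. So the fibers are exactly the path components, which proves the claim. For infinite $I$ this group is not discrete.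

An integer matrix $M=(M_{ij})_{i,j\in I}$ whose *rows* are finitely supported acts continuously on $\mathbb T^I$ by $(Mt)_i=\sum_jM_{ij}t_j$. Degree is additive under pointwise sums of loops in $\mathbb T$, so the induced map on $\mathbb Z^I$ is again $M$.

**Definition (quasitopological group).** A group with a topology is a quasitopological group if inversion is continuous and multiplication is continuous in each variable separately.

$\pi_1(X,x_0)$ is one: for fixed $f$ the maps $g\mapsto f\cdot g$, $g\mapsto g\cdot f$ and $g\mapsto g^-$ (reversal) on $\Omega(X,x_0)$ are continuous and pass to the quotient. Hence translations and inversion are homeomorphisms. Multiplication need not be jointly continuous. An elementary quasitopological group that is not a topological group is $\mathbb Z$ with the cofinite topology. Translations and $n\mapsto-n$ are bijections, so they are continuous. But for cofinite $U,V$ the set $(-U)\cap V$ is cofinite, hence nonempty, so some $u\in U$, $v\in V$ have $u+v=0$. Thus no product neighborhood of $(1,1)$ is mapped by addition into the open set $\mathbb Z\setminus\{0\}$.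

**Definition (separation axioms).** $T_0$: of any two distinct points, some open set contains exactly one. $T_1$: points are closed. $T_2$: distinct points have disjoint neighborhoods. *Regular*: a closed set and a point outside it have disjoint open neighborhoods; $T_3$ means regular and $T_1$. $T_4$ means normal and $T_1$. *Perfectly normal*: normal, and every open set is an $F_\sigma$; $T_6$ means perfectly normal and $T_1$.

Metrizable spaces are $T_6$. The cofinite topology on $\mathbb Z$ is $T_1$ but not $T_2$. The real line with the topology generated by the usual open sets and the set $\mathbb R\setminus\{1,\frac12,\frac13,\dots\}$ is $T_2$ but not regular. Indeed $\{1,\frac12,\frac13,\dots\}$ is closed. A neighborhood of $0$ contains $(-\varepsilon,\varepsilon)\setminus\{1,\frac12,\dots\}$ for some $\varepsilon>0$. It therefore meets every open set containing all $\frac1n$, because such a set contains an ordinary interval around a point $\frac1n<\varepsilon$. An indiscrete space with two points is not $T_0$.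

**Definition (dimension).** $\dim$ is covering dimension. For instance $\dim[0,1]^n=n$. We use three textbook facts for separable metrizable spaces: closed subspaces do not have larger dimension; $\dim(P\times Q)\le\dim P+\dim Q$ for nonempty compact metric $P,Q$; and a space that is a countable union of closed sets of dimension $\le n$ has dimension $\le n$.

We can now ask the question, from Taras Banakh, Jeremy Brazas, "Realizing spaces as path-component spaces", arXiv:1803.08556 (2018): *is there a Peano continuum $X$ for which $\pi_1(X,x_0)$ is $T_1$ but not $T_4$?* The answer is yes, and the statements to be proved are as follows.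

**Theorem A.** There is a Peano continuum $X$ such that $\pi_1(X,x_0)$ is $T_1$ but not $T_2$, hence not $T_4$. Moreover $\pi_1(X,x_0)$ has an infinite clopen normal subgroup $K$ with quotient $\mathbb Z$ in which any two nonempty open sets intersect.

**Theorem B.** There is a $2$-dimensional Peano continuum $X$ such that $\pi_1(X,x_0)$ is $T_2$ but not regular, hence not $T_4$.

**Theorem C.** (i) For every $X$: $\pi_1(X,x_0)$ is $T_0$ if and only if it is $T_1$. (ii) If $X$ is separable metrizable, then for $\pi_1(X,x_0)$ the properties $T_3$, $T_4$, $T_6$ are equivalent. (iii) Consequently, for Peano continua exactly four cases are possible, and all occur: not $T_0$; $T_1$ not $T_2$; $T_2$ not $T_3$; $T_6$.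

## 2. Why only the gaps $T_1/T_2$ and $T_2/T_3$ are left

Parts (i) and (ii) of Theorem C need no construction, and they tell us what to look for.

**Proof of Theorem C(i).** Only $T_0\Rightarrow T_1$ needs proof. Let $\pi_1(X,x_0)$ be $T_0$ and $g\ne1$. Some open $U$ contains exactly one of $1,g$. If it contains $g$ and not $1$, consider $U^{-1}g$. It is open, because inversion and translations are homeomorphisms. It contains $g^{-1}g=1$. It does not contain $g$, since $g=u^{-1}g$ would give $u=1\in U$. So in either case there is an open $W\ni1$ with $g\notin W$. Then $gW^{-1}$ is open, contains $g$, and does not contain $1$, since $1=gw^{-1}$ would give $g=w\in W$. As $g\neq 1$ was arbitrary, $\{1\}$ is closed, and by translation every point is closed. $\square$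

**Proof of Theorem C(ii).** If $X$ is separable metrizable, so is $\Omega(X,x_0)$, because $S^1$ is a compact metric space. Hence every subspace of $\Omega(X,x_0)$ is Lindelöf. This passes to the continuous image: a subset $B\subset\pi_1(X,x_0)$ is the image of the Lindelöf space $q^{-1}(B)$. So every subspace of $\pi_1(X,x_0)$ is Lindelöf.

Suppose $\pi_1(X,x_0)$ is $T_3$. A regular Lindelöf space is normal. Let $U$ be open. By regularity each $x\in U$ has an open neighborhood $V_x$ with $\overline{V_x}\subset U$. Since $U$ is Lindelöf, countably many $V_x$ cover $U$, and $U$ is the union of the corresponding closures, an $F_\sigma$. So the space is $T_6$. The implications $T_6\Rightarrow T_4\Rightarrow T_3$ are immediate, the last one because points are closed. $\square$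

So for a Peano continuum "$T_1$ but not $T_4$" means "$T_1$ but not $T_3$": either the $T_2$ axiom fails, or $T_2$ holds and regularity fails. The circle and the tori of Section 1 do not help, since $\mathbb Z^I$ is metrizable. We need a way to build spaces with worse fundamental groups.

## 3. Mapping tori and ascending unions

**Definition (mapping torus).** Let $(Y,y_0)$ be a Peano continuum and $\varphi:(Y,y_0)\to(Y,y_0)$ continuous. Its mapping torus is
$$X=Y\times[0,1]/(y,1)\sim(\varphi(y),0),\qquad x_0=[y_0,0].$$

For $\varphi=\mathrm{id}$ this is $Y\times\mathbb T$. In general the equivalence classes are the points $(y,t)$ with $0<t<1$ and the sets $\{(y,0)\}\cup(\varphi^{-1}(y)\times\{1\})$. As a subset of $(Y\times[0,1])^2$ the relation is the union of the diagonal, of $\{((y,1),(y',1)):\varphi(y)=\varphi(y')\}$, of $\{((y,1),(\varphi(y),0))\}$, and of the last set with coordinates exchanged. These sets are compact, so the relation is closed and $X$ is Hausdorff. Being a Hausdorff continuous image of the Peano continuum $Y\times[0,1]$, the space $X$ is a Peano continuum.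

Put $G=\pi_1(Y,y_0)$. We shall see that $\pi_1(X,x_0)$ contains a clopen subgroup that is an increasing union of images of $G$, each sitting in the next by $\varphi_*$, and that a set is open there exactly when its trace on every one of these images is open.

**The infinite cyclic cover.** Let $h:X\to\mathbb T$, $h[y,t]=t\bmod1$, and
$$\tilde X=\{(x,s)\in X\times\mathbb R:h(x)=s\bmod1\},\qquad\tilde x_0=(x_0,0).$$
This is metrizable. For integers $T\ge0$ let $\tilde X_T=\{(x,s)\in\tilde X:s\le T\}$ and $i_T:Y\to\tilde X_T$, $i_T(y)=([y,0],T)$. A point $x$ with $h(x)=0$ has the form $[y,0]$ for exactly one $y$, so $i_T$ is a continuous bijection of the compact space $Y$ onto the fiber $\{s=T\}$, hence a homeomorphism onto it.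

**The semiflow.** The purpose is to push everything in $\tilde X_T$ up to the level $s=T$. Define
$$\Phi:X\times[0,\infty)\to X,\qquad\Phi([y,t],u)=[\varphi^m(y),\,t+u-m]\quad\text{if }m\in\omega,\ m\le t+u\le m+1.$$
If $t+u=m+1$, the formulas for $m$ and $m+1$ give $[\varphi^m(y),1]$ and $[\varphi^{m+1}(y),0]$, which are equal. The formula respects the gluing: for $(y,1)$ we may take $m\ge1$, and with $m=m'+1$ it gives $[\varphi^{m'}(\varphi(y)),u-m']$, the value at $(\varphi(y),0)$. On $Y\times[0,1]\times[0,\infty)$ the formula is continuous on each set of the locally finite closed cover $\{m\le t+u\le m+1\}$, hence continuous. Since $[0,\infty)$ is locally compact Hausdorff, $Y\times[0,1]\times[0,\infty)\to X\times[0,\infty)$ is a quotient map, so $\Phi$ is continuous. Also $\Phi(x,0)=x$ and $h(\Phi(x,u))=h(x)+u\bmod1$. Hence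
$$\tilde\Phi((x,s),u)=(\Phi(x,u),s+u)$$
maps $\tilde X\times[0,\infty)$ continuously into $\tilde X$. Define $\rho_T:\tilde X_T\to Y$ by $i_T\rho_T(x,s)=\tilde\Phi((x,s),T-s)$. It is continuous, and since $\tilde\Phi(([y,0],T),T'-T)=([\varphi^{T'-T}(y),0],T')$,
$$\rho_{T'}\circ i_T=\varphi^{T'-T}\qquad(T\le T').\tag{1}$$

**The base line.** Let $\hat e(s)=([y_0,s-\lfloor s\rfloor],s)$ for $s\in\mathbb R$. It is continuous at integers because $[y_0,1]=[\varphi(y_0),0]=[y_0,0]$. From $\varphi(y_0)=y_0$ we get $\tilde\Phi(\hat e(s),u)=\hat e(s+u)$, so $\rho_T(\hat e(s))=y_0$ for $s\le T$. Define homomorphisms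
$$\theta_T:G\to\pi_1(\tilde X,\tilde x_0),\qquad\theta_T[f]=\big[\hat e|_{[0,T]}\cdot(i_T\circ f)\cdot\hat e|_{[0,T]}^{-}\big].$$

**Lemma 1.**
(a) $\theta_T=\theta_{T+1}\circ\varphi_*$, and $\pi_1(\tilde X,\tilde x_0)=\bigcup_T\theta_T(G)$ is an increasing union. If $f$ is a loop in $\tilde X_T$ based at $\tilde x_0$, then $[f]=\theta_T[\rho_Tf]$.
(b) If $\theta_T(g)=1$, then $\varphi_*^m(g)=1$ for some $m$. In particular, if $\varphi_*$ is injective, every $\theta_T$ is injective.
(c) $A\subset\pi_1(\tilde X,\tilde x_0)$ is closed (open) if and only if $\theta_T^{-1}(A)$ is closed (open) in $G$ for all $T$.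
(d) $K:=\ker(h_*:\pi_1(X,x_0)\to\mathbb Z)$ is clopen in $\pi_1(X,x_0)$, and the projection $\tilde X\to X$ induces a group isomorphism and homeomorphism $\pi_1(\tilde X,\tilde x_0)\to K$. So $\pi_1(X,x_0)$ is a disjoint union of clopen cosets, each homeomorphic to $K$, and $\pi_1(X,x_0)/K\cong\mathbb Z$.

*Proof.* (a) The homotopy $\tilde\Phi(i_Tf(\cdot),\lambda)$, $0\le\lambda\le1$, goes from $i_Tf$ to $i_{T+1}\varphi f$, and its basepoint runs along $\hat e|_{[T,T+1]}$. Hence $i_Tf$ is homotopic to $\hat e|_{[T,T+1]}\cdot(i_{T+1}\varphi f)\cdot\hat e|_{[T,T+1]}^-$ relative to the basepoint. Conjugating by $\hat e|_{[0,T]}$ gives $\theta_T[f]=\theta_{T+1}(\varphi_*[f])$. In particular $\theta_T(G)\subset\theta_{T+1}(G)$.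

Now let $f$ be a loop in $\tilde X_T$ at $\tilde x_0$ with $\mathbb R$-coordinate $s(\cdot)$. The homotopy $\tilde\Phi\big(f(\cdot),\lambda(T-s(\cdot))\big)$ goes from $f$ to $i_T\rho_Tf$, and its basepoint runs along $\hat e|_{[0,T]}$. Hence $[f]=\theta_T[\rho_Tf]$. By compactness every loop lies in some $\tilde X_T$.

(b) Let $\theta_T[f]=1$. A null-homotopy has compact image, so it lies in some $\tilde X_{T'}$ with $T'\ge T$. Apply $\rho_{T'}$: it sends the base line to $y_0$ and, by (1), $i_Tf$ to $\varphi^{T'-T}f$. So $\varphi_*^{T'-T}[f]=1$.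

(c) $\theta_T$ is induced by the continuous map $f\mapsto\hat e|_{[0,T]}\cdot i_Tf\cdot\hat e|_{[0,T]}^-$ of loop spaces, so it is continuous. This is "only if". Conversely let all $\theta_T^{-1}(A)$ be closed. The loop space of $\tilde X$ is metrizable, so we may test closedness of $q^{-1}(A)$ with sequences. Let $f_k\to f$ in $\Omega(\tilde X,\tilde x_0)$ with $[f_k]\in A$. The $\mathbb R$-coordinates converge uniformly, so for some $T$ the loop $f$ and all but finitely many $f_k$ lie in $\tilde X_T$. By (a), $\theta_T[\rho_Tf_k]=[f_k]\in A$, so $[\rho_Tf_k]\in\theta_T^{-1}(A)$. Since $\rho_Tf_k\to\rho_Tf$ in $\Omega(Y,y_0)$ and $\theta_T^{-1}(A)$ is closed, $[\rho_Tf]\in\theta_T^{-1}(A)$. Hence $[f]=\theta_T[\rho_Tf]\in A$. So $q^{-1}(A)$ is closed, that is, $A$ is closed. For open sets take complements.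

(d) The function $f\mapsto\deg(h\circ f)$ is locally constant on $\Omega(X,x_0)$ and constant on path components, so the cosets of $K$ are clopen. The set $\Omega^0$ of degree-zero loops is open and saturated, so $q$ restricts to a quotient map $\Omega^0\to K$, where $K$ has the subspace topology. For $f\in\Omega^0$ let $s_f$ be the lift of $h\circ f$ to $\mathbb R$ starting at $0$; it ends at $0$. If $h\circ f$ and $h\circ f'$ are pointwise within $\varepsilon<\frac14$, then $s_f-s_{f'}$ is continuous, starts at $0$, and stays within $\varepsilon$ of $\mathbb Z$, so $|s_f-s_{f'}|\le\varepsilon$. Thus $f\mapsto(f,s_f)$ is continuous $\Omega^0\to\Omega(\tilde X,\tilde x_0)$. Its inverse is composition with the projection: if $(f,s)$ is a loop at $\tilde x_0$, then $s$ is the lift of $h\circ f$ starting at $0$, and it closes up. So we have a homeomorphism. It matches path components, and $\Omega^0$ is a union of path components of $\Omega(X,x_0)$. Passing to quotients, the projection induces a homeomorphism $\pi_1(\tilde X,\tilde x_0)\to K$, which is a homomorphism. Cosets are homeomorphic to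 $K$ by translation. The loop $t\mapsto[y_0,t]$ has degree $1$, so $h_*$ is onto. $\square$

From now on $\pi_1(\tilde X,\tilde x_0)$ is identified with $K$.

*Example.* Let $Y=\mathbb T$ and $\varphi(t)=2t$. Then $G=\mathbb Z$ and $\varphi_*$ is multiplication by $2$. All $\theta_T$ are injective and $\theta_T(n)=\theta_{T+1}(2n)$, so $\theta_T(n)\mapsto n/2^T$ is an isomorphism $K\cong\mathbb Z[\frac12]$. As $G$ is discrete, Lemma 1(c) makes every subset of $K$ open: $K$ is discrete.

**Corollary 2.** If $\varphi_*$ is injective and $\pi_1(Y,y_0)$ is $T_1$, then $\pi_1(X,x_0)$ is $T_1$.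

*Proof.* By Lemma 1(b), $\theta_T^{-1}(\{1\})=\{1\}$, which is closed in $G$ for all $T$. So $\{1\}$ is closed in $K$ by Lemma 1(c), hence in $\pi_1(X,x_0)$. Translations are homeomorphisms. $\square$

So injectivity of $\varphi_*$ gives $T_1$. The next lemma says what destroys $T_2$: small neighborhoods of $0$ must become dense after enough applications of $\varphi_*$.

**Lemma 3.** Let $Y=\mathbb T^I$ with $I$ countable, $G=\mathbb Z^I$. Suppose there are subsets $C_0,C_1,C_2,\dots$ of $G$ such that every neighborhood of $0$ contains some $C_k$, and $\varphi_*^k(C_k)$ is dense in $G$ for every $k$. Then any two nonempty open subsets of $K$ meet.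

*Proof.* Let $U,V\subset K$ be nonempty and open. As the union in Lemma 1(a) is increasing, there are one $T$ and $u,v\in G$ with $\theta_T(u)\in U$ and $\theta_T(v)\in V$. The open set $\theta_T^{-1}(U)$ contains $u+C_k$ for some $k$. The open set $\theta_{T+k}^{-1}(V)$ contains $\varphi_*^k(v)$, because $\theta_{T+k}\varphi_*^k=\theta_T$, so it is nonempty. Since $\varphi_*^k(u)+\varphi_*^k(C_k)$ is dense in $G$, there is $c\in C_k$ with $\varphi_*^k(u+c)\in\theta_{T+k}^{-1}(V)$. Then $\theta_T(u+c)=\theta_{T+k}(\varphi_*^k(u+c))$ lies in $U\cap V$. $\square$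

## 4. Injectivity against density: the shift and the map $z_i-2z_{i+1}$

**The shift has density but no injectivity.** Let $Y=\mathbb T^\omega$ and let $\varphi$ be the left shift, so $\varphi_*(z_0,z_1,\dots)=(z_1,z_2,\dots)$ on $\mathbb Z^\omega$. With $C_k=\{z:z_i=0\text{ for }i<k\}$ we even have $\varphi_*^k(C_k)=\mathbb Z^\omega$, so Lemma 3 applies. But $\varphi_*$ is not injective. By Lemma 1(a),(b), $\theta_0(g)=1$ if and only if $\varphi_*^m(g)=0$ for some $m$, so
$$\theta_0^{-1}(\{1\})=\bigoplus_\omega\mathbb Z ,$$
which is dense and proper in $\mathbb Z^\omega$, hence not closed. So $\{1\}$ is not closed in $K$, and $\pi_1(X,x_0)$ is not $T_1$. By Theorem C(i) it is not even $T_0$.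

So we want an *injective* map with large image. It should not be onto, but dense. Here is one.

**The endomorphism $\alpha_0$.** Let $\alpha_0:\mathbb Z^\omega\to\mathbb Z^\omega$, $\alpha_0(z)_i=z_i-2z_{i+1}$. Recall the ring $\mathbb Z_2$ of 2-adic integers: it is an integral domain containing $\mathbb Z$, each series $\sum_i2^iw_i$ with $w_i\in\mathbb Z$ converges in it, and each element is $\sum_i2^i\delta_i$ for a unique sequence of digits $\delta_i\in\{0,1\}$, so $\mathbb Z_2$ is uncountable. For example $\sum_i2^i=-1$ and $\sum_i4^i=-\frac13$. Put $S(w)=\sum_i2^iw_i\in\mathbb Z_2$ for $w\in\mathbb Z^\omega$.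

**Lemma 4.** The map $\alpha_0$ is injective with dense image, and $S(\alpha_0(z))=z_0\in\mathbb Z$. There is $\vartheta\in\{0,1\}^\omega$ with
$$c\,\vartheta\notin\alpha_0(\mathbb Z^\omega)\qquad(0\ne c\in\mathbb Z).\tag{2}$$

*Proof.* If $\alpha_0(z)=0$, then $z_i=2z_{i+1}$, so $z_i=2^mz_{i+m}$ is divisible by $2^m$ for all $m$, and $z_i=0$. For density, given $w$ and $N$, put $z_i=0$ for $i>N$ and $z_i=w_i+2z_{i+1}$ for $i=N,N-1,\dots,0$; then $\alpha_0(z)_i=w_i$ for $i\le N$. Next,
$$S(\alpha_0(z))=\sum_i2^iz_i-\sum_i2^{i+1}z_{i+1}=z_0 .$$
For integers $c\neq0$ and $n$ at most one $\zeta\in\mathbb Z_2$ has $c\zeta=n$, so only countably many $\zeta\in\mathbb Z_2$ have a nonzero integer multiple in $\mathbb Z$. Choose $\zeta\in\mathbb Z_2$ outside this set, and let $\vartheta$ be its digit sequence. For $c\ne0$ we have $S(c\vartheta)=c\zeta\notin\mathbb Z$, so $c\vartheta$ is not in the image. $\square$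

To see why $\zeta$ must be irrational, take $w=(1,0,1,0,\dots)$. Then $S(w)=-\frac13\notin\mathbb Z$, so $w\notin\alpha_0(\mathbb Z^\omega)$. But $3w=\alpha_0(-1,-2,-1,-2,\dots)$, since $-1-2\cdot(-2)=3$ and $-2-2\cdot(-1)=0$.

We fix such a $\vartheta$ for the rest of the notes.

**Injective with dense image is not enough.** Take $Y=\mathbb T^\omega$ and $\varphi_*=\alpha_0$. Now $\pi_1(X,x_0)$ is $T_1$ by Corollary 2, but it is also $T_2$. Indeed, on $\mathbb Z_2^\omega$ (product of the 2-adic topologies) the formula for $\alpha_0$ defines a bijection with inverse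
$$E(w)_i=\sum_{j\ge0}2^jw_{i+j}.$$
Here $E(\alpha_0(z))_i=\sum_j2^jz_{i+j}-\sum_j2^{j+1}z_{i+j+1}=z_i$, and $\alpha_0(E(w))_i=\sum_j2^jw_{i+j}-2\sum_j2^jw_{i+1+j}=w_i$. The map $E$ is continuous, since $E(w)_i$ modulo $2^r$ depends only on $w_i,\dots,w_{i+r-1}$ modulo $2^r$. Define $\Lambda:K\to\mathbb Z_2^\omega$ by $\Lambda(\theta_T(z))=E^T(z)$. If $\theta_T(z)=\theta_{T'}(z')$ with $T\le T'$, then $z'=\alpha_0^{T'-T}(z)$ by injectivity of $\theta_{T'}$, so $E^{T'}(z')=E^T(z)$: $\Lambda$ is well defined. It is injective, and it is continuous by Lemma 1(c), because each $\Lambda\theta_T=E^T|_{\mathbb Z^\omega}$ is continuous. So $K$ injects continuously into a Hausdorff space. What fails is the density of $\varphi_*^k(C_k)$: if $z_i=0$ for $i<k$, then $\alpha_0^k(z)_0=(-2)^kz_k$.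

**Shift and $\alpha_0$ together.** The remaining option is to combine them. Take a group $A$ with an injective endomorphism $\alpha$ of dense image, and on $A^\omega$ put
$$(x^0,x^1,x^2,\dots)\mapsto(\alpha(x^1),\alpha(x^2),\alpha(x^3),\dots).$$
With $C_k=\{x:x^n=0\text{ for }n<k\}$, density of $\varphi_*^k(C_k)$ holds. Injectivity fails at exactly one point: $x^0$ is forgotten. To remember $x^0$ we must add some $\gamma(x^0)$ in a place where something is already stored, say place $0$. Adding $x^0$ itself does not work, since then $(-\alpha(x),x,0,0,\dots)$ is killed. What is needed is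
$$\gamma\text{ injective}\quad\text{and}\quad\gamma(A)\cap\alpha(A)=0 .$$
So $\alpha(A)$ must be dense and must still leave room for a copy of $A$ that meets it only in $0$. Property (2) leaves room for one integer $c$, stored as $c\vartheta$. To store all coordinates of an element of $A$, we use infinitely many rows, one for each coordinate.

## 5. Storing the zeroth coordinate off the dense image: proof of Theorem A

**Step 1. The groups and the maps $\alpha,\gamma$.** We build $\gamma$ with the two properties just stated. Let $A=\mathbb Z^{\omega\times\omega}$, written as sequences $x=(x_j)_{j\in\omega}$ of rows $x_j=(x_{j,i})_{i\in\omega}\in\mathbb Z^\omega$. Let $\kappa:\omega\to\omega\times\omega$ be a bijection, so that $x_{\kappa(j)}\in\mathbb Z$ runs through all entries of $x$ as $j$ runs through $\omega$. Define $\alpha,\gamma:A\to A$ by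
$$\alpha(x)_j=\alpha_0(x_j),\qquad\gamma(x)_j=x_{\kappa(j)}\,\vartheta .$$
By Lemma 4, applied in each row, $\alpha$ is injective with dense image. Moreover
$$\gamma(x)=\alpha(y)\ \Longrightarrow\ x=0\text{ and }y=0.\tag{3}$$
Indeed $x_{\kappa(j)}\vartheta=\alpha_0(y_j)$ for all $j$, so every $x_{\kappa(j)}$ is $0$ by (2). Hence $x=0$, then $\alpha(y)=0$ and $y=0$.

**Step 2. The self-map of the torus.** We realize the combination of shift, $\alpha$ and $\gamma$ by a continuous map. Let $I=\omega^3$, $Y=\mathbb T^I$, $G=\mathbb Z^I=A^\omega$, and
$$\varphi_*(x^0,x^1,x^2,\dots)=\big(\gamma(x^0)+\alpha(x^1),\ \alpha(x^2),\ \alpha(x^3),\dots\big).$$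
The $(j,i)$ entry in place $0$ is $x^0_{\kappa(j)}\vartheta_i+x^1_{j,i}-2x^1_{j,i+1}$, and in place $n\ge1$ it is $x^{n+1}_{j,i}-2x^{n+1}_{j,i+1}$. So the matrix has finitely supported rows, and by Section 1 it is induced by a continuous endomorphism $\varphi$ of $\mathbb T^I$, which fixes $0$. Let $X$ be the mapping torus of $\varphi$, a Peano continuum.

**Step 3. Injectivity.** This gives $T_1$. If $\varphi_*(x)=0$, then $\alpha(x^n)=0$, so $x^n=0$, for $n\ge2$; and $\gamma(x^0)=\alpha(-x^1)$, so $x^0=x^1=0$ by (3). The group $G=\mathbb Z^I$ is $T_1$, so $\pi_1(X,x_0)$ is $T_1$ by Corollary 2.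

**Step 4. Density.** We verify the hypothesis of Lemma 3. Let $C_k=\{x\in G:x^n=0\text{ for }n<k\}$. A neighborhood of $0$ contains all elements vanishing at some finite set of coordinates, hence contains some $C_k$. Let $k\ge1$ and $x\in C_k$. Then $x^0=0$, so the $\gamma$ term vanishes and
$$\varphi_*(x)=(0,\dots,0,\alpha(x^k),\alpha(x^{k+1}),\dots)\quad\text{with }\alpha(x^k)\text{ in place }k-1 .$$
The $x^k,x^{k+1},\dots$ are arbitrary and $\alpha(A)$ is dense in $A$, so $\varphi_*(C_k)$ is dense in $C_{k-1}$. Now $\varphi_*^k(C_k)$ is dense in $C_0=G$ by induction on $k$. The case $k=0$ is trivial. For $k\ge1$, continuity of $\varphi_*^{k-1}$ shows that $\varphi_*^{k-1}(\varphi_*(C_k))$ is dense in $\varphi_*^{k-1}(C_{k-1})$, which is dense in $G$.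

**Step 5. Conclusion.** By Lemma 3 any two nonempty open subsets of $K$ meet. Since $\theta_0$ is injective, $K\supset\theta_0(G)$ is infinite, so $K$ has two distinct points and they have no disjoint neighborhoods: $K$ is not $T_2$, and neither is $\pi_1(X,x_0)$. A $T_4$ space is $T_2$, so $\pi_1(X,x_0)$ is not $T_4$. By Lemma 1(d), $K$ is clopen and normal with quotient $\mathbb Z$. This proves Theorem A. $\blacksquare$

## 6. A closed set that cannot be separated from $1$, on the torus $\mathbb T^{\mathbb Z\times\omega}$

For Theorem B the density of $\varphi_*^k(C_k)$ in the whole group must be avoided, since it destroys $T_2$. We want density only near one element $y$, and $y$ should not be in the image of $\varphi_*$. We first do this on a torus, where everything is linear algebra. The space obtained is infinite-dimensional; Sections 7 and 8 replace the torus by a one-dimensional space.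

**Example 5.** Let $Y=\mathbb T^{\mathbb Z\times\omega}$, so $G=(\mathbb Z^\omega)^{\mathbb Z}$, written $x=(x_n)_{n\in\mathbb Z}$ with $x_n\in\mathbb Z^\omega$. Let
$$\varphi_*(x)_{n-1}=x_n\ (n\ne0),\qquad\varphi_*(x)_{-1}=\alpha_0(x_0).$$
Everything moves one place down, and on the way from place $0$ to place $-1$ it passes through $\alpha_0$. The rows are finitely supported, and $\varphi_*$ is injective. Let $G_n$ be the subgroup of elements supported in place $n$, and let $y\in G_{-1}$ have $y_{-1}=\vartheta$. By (2), $y\notin\varphi_*(G)$. Put $C=\{\theta_{T+1}(y):T\ge0\}$.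

*$C$ is closed and $1\notin C$.* The second claim holds as $y\neq 0$ and the $\theta$'s are injective. If $\theta_R(g)=\theta_{T+1}(y)$ with $R\le T$, then $y=\varphi_*^{T+1-R}(g)\in\varphi_*(G)$, which is false. So $\theta_R^{-1}(C)$ has at most $R$ elements, coming from $T+1\le R$, and is closed. Apply Lemma 1(c).

*$1$ and $C$ have no disjoint open neighborhoods.* Let $U\ni1$ and $V\supset C$ be open. The open set $\theta_0^{-1}(U)\ni0$ restricts only finitely many places, so it contains $G_T$ for some $T\ge0$. Now $\varphi_*^{T+1}(G_T)=\varphi_*(G_0)$ is $\alpha_0(\mathbb Z^\omega)$ in place $-1$, which is dense in $G_{-1}$, and $\theta_{T+1}^{-1}(V)\cap G_{-1}$ is open in $G_{-1}$ and contains $y$. So some $g\in G_T$ has $\varphi_*^{T+1}(g)\in\theta_{T+1}^{-1}(V)$, and $\theta_0(g)=\theta_{T+1}(\varphi_*^{T+1}(g))\in U\cap V$.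

*$K$ is $T_2$.* Let $\lambda_T:G\to G$, $\lambda_T(x)_{n+T}=x_n$ for $n<0$ and $\lambda_T(x)_{n+T}=\alpha_0(x_n)$ for $n\ge0$. This is continuous and injective, and $\lambda_{T+1}\varphi_*=\lambda_T$. To check this at place $n+T$: for $n>0$ both sides are $\alpha_0(x_n)$; for $n=0$ the left side is $\varphi_*(x)_{-1}=\alpha_0(x_0)$, as is the right; for $n<0$ both are $x_n$. As in Section 4, $\Lambda(\theta_T(x))=\lambda_T(x)$ is a well-defined continuous injection of $K$ into the Hausdorff group $G$.

So here $\pi_1(X,x_0)$ is $T_2$ and not regular. The elements in place $T\geq 0$ have not yet passed through $\alpha_0$; the map $\lambda_T$ performs the missing application of $\alpha_0$ and undoes the shift, and this is why the levels fit together.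

To make $Y$ one-dimensional we replace each circle factor of the torus by a circle in a one-point union. Then $\pi_1(Y)$ is no longer abelian, and injectivity of the induced maps is no longer a matrix computation. This is the one new difficulty.

## 7. The Hawaiian earring and an injectivity lemma

**Definition (Hawaiian earring).** Let $J=\mathbb Z\times\omega$. Let $H$ be a union of circles $C_a$, $a\in J$, that pairwise meet exactly in one common point $y_0$, topologized as a compact metric space such that for each $\varepsilon>0$ only finitely many $C_a$ have diameter $\ge\varepsilon$. Concretely, enumerate $J$ as $a_0,a_1,\dots$ and let $C_{a_k}\subset\mathbb R^2$ be the circle of radius $\frac1{k+1}$ centered at $(\frac1{k+1},0)$; here $y_0=(0,0)$.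

$H$ is a Peano continuum of dimension $1$: it is a countable union of circles, and $y_0$ has small path-connected neighborhoods made of whole circles and finitely many arcs. Let $\ell_a$ be a standard loop once around $C_a$ and $x_a=[\ell_a]$. An example of a loop that no finite wedge of circles sees entirely is the infinite concatenation $\prod_{k\in\omega}\ell_{a_k}$, where $\ell_{a_k}$ runs on $[1-2^{-k},1-2^{-k-1}]$; it is continuous at $1$ because diameters tend to $0$.

For $S\subset J$ let $H_S=\{y_0\}\cup\bigcup_{a\in S}C_a$ and let $r_S:H\to H_S$ be the retraction collapsing the other circles to $y_0$. It is continuous since diameters tend to $0$. Because of $r_S$, the continuous map $\pi_1(H_S)\to\pi_1(H)=:G$ induced by inclusion is injective, and we regard $\pi_1(H_S)$ as a subgroup of $G$. For $g\in G$ put $g_S=(r_S)_*(g)\in\pi_1(H_S)$.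

For *finite* $S$, $F_S:=\pi_1(H_S)$ is free on $\{x_a\}_{a\in S}$ and discrete. For discreteness, give $H_S$ the path metric in which every circle has length $1$. Two points at distance $<\frac12$ are joined by a unique shortest path, which depends continuously on them, so loops that are pointwise closer than $\frac12$ are homotopic along these paths, with basepoint fixed.

**Fact 6** (H. B. Griffiths, Proc. London Math. Soc. 1956; J. Morgan & I. Morrison, Proc. London Math. Soc. 1986)**.** If $g\in\pi_1(H)$ and $g_S=1$ for all finite $S\subset J$, then $g=1$.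

This is the one nontrivial result we use without proof. Consequently $g\mapsto(g_S)_S$ is a continuous injection of $G$ into the Hausdorff space $\prod_SF_S$ ($S$ finite, $F_S$ discrete), so $G$ is $T_2$.

**The mod 2 Magnus expansion.** For finite $S$ let $\mathbb F_2\langle\langle X_a:a\in S\rangle\rangle$ be the ring of power series in noncommuting variables, and let $\mu_S:F_S\to\mathbb F_2\langle\langle X_a:a\in S\rangle\rangle^\times$ be the homomorphism with $x_a\mapsto1+X_a$. For example, $x_a^2\mapsto(1+X_a)^2=1+X_a^2$, with no linear term. This is why mod 2 coefficients suit our maps, in which extra letters appear as squares.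

**Lemma 7.** $\mu_S$ is injective.

*Proof.* Let $w=x_{a_1}^{m_1}\cdots x_{a_r}^{m_r}$ with $r\ge1$, $a_k\ne a_{k+1}$, $m_k\ne0$; write $m_k=2^{e_k}u_k$ with $u_k$ odd. In characteristic $2$,
$$(1+X)^{m_k}=(1+X^{2^{e_k}})^{u_k}=1+X^{2^{e_k}}+(\text{higher powers of }X),$$
as $u_k\equiv1$ mod 2 (also for negative $u_k$). Consider the coefficient of $X_{a_1}^{2^{e_1}}\cdots X_{a_r}^{2^{e_r}}$ in the product of these $r$ series. This monomial has $r$ syllables (maximal powers of one letter). A product of one power from each factor has at most as many syllables as there are nonconstant choices, so every choice must be nonconstant, and then the syllables must agree one by one. So exactly one choice contributes, and the coefficient is $1$. Hence $\mu_S(w)\ne1$. $\square$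

**Lemma 8.** Let $\sigma:J\to J$ be a bijection and $b:J'\to J$ a finite-to-one map defined on some $J'\subset J$. Define $\psi:H\to H$ by $\psi\circ\ell_a=\ell_{\sigma(a)}\cdot\ell_{b(a)}^-\cdot\ell_{b(a)}^-$ for $a\in J'$ (three pieces on equal thirds) and $\psi\circ\ell_a=\ell_{\sigma(a)}$ for $a\notin J'$. Then $\psi$ is continuous and $\psi_*:\pi_1(H)\to\pi_1(H)$ is injective.

*Proof.* **Continuity.** Only continuity at $y_0$ is in question. The image $\psi(C_a)$ meets $C_c\setminus\{y_0\}$ only if $a=\sigma^{-1}(c)$ or $a\in b^{-1}(c)$, which holds for finitely many $a$. Given $\varepsilon>0$, only finitely many circles have diameter $\ge\varepsilon/2$, so for all but finitely many $a$ the set $\psi(C_a)$ is a union of circles of diameter $<\varepsilon/2$ and lies within $\varepsilon$ of $y_0$. On each of the finitely many remaining circles $\psi$ is continuous. So $\psi$ is continuous.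

**Choosing a finite set that detects $g$ in lowest degree.** Let $1\ne g\in G$. By Fact 6 some $g_S\ne1$ with $S$ finite, and then $\mu_S(g_S)\ne1$ by Lemma 7. Let $d\ge1$ be the smallest degree in which $\mu_S(g_S)-1$ has a nonzero term for some finite $S$. Fix a finite $S$ for which the degree-$d$ part $P$ of $\mu_S(g_S)$ is nonzero.

**Reduction to finitely generated free groups.** We compute $(\psi_*g)_{\sigma(S)}$. Other circles than those in $S$ may also be mapped into $H_{\sigma(S)}$, so put $S'=S\cup b^{-1}(\sigma(S))$, which is finite. If $a\notin S'$, then $\sigma(a)\notin\sigma(S)$, and $b(a)\notin\sigma(S)$ if $a\in J'$, so $r_{\sigma(S)}\psi$ collapses $C_a$. Hence $r_{\sigma(S)}\psi=r_{\sigma(S)}\psi r_{S'}$, and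
$$(\psi_*g)_{\sigma(S)}=\Psi(g_{S'}),\qquad\Psi=(r_{\sigma(S)}\psi|_{H_{S'}})_*:F_{S'}\to F_{\sigma(S)} .$$

**Linear parts.** In characteristic $2$, $(1+X_c)^{-2}=(1+X_c^2)^{-1}=1+(\deg\ge2)$. If $a\in S$, then $\Psi(x_a)$ is $x_{\sigma(a)}$ or $x_{\sigma(a)}x_{b(a)}^{-2}$, so
$$\mu_{\sigma(S)}\Psi(x_a)=1+X_{\sigma(a)}+(\deg\ge2)\qquad(a\in S);$$
this includes the case $b(a)=\sigma(a)$. If $a\in S'\setminus S$, then $\sigma(a)\notin\sigma(S)$, $a\in J'$ and $b(a)\in\sigma(S)$, so $\Psi(x_a)=x_{b(a)}^{-2}$ and $\mu_{\sigma(S)}\Psi(x_a)=1+(\deg\ge2)$.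

**The lowest term survives.** Let $\hat\Psi$ be the continuous ring homomorphism from the power series in $X_a$, $a\in S'$, to those in $X_c$, $c\in\sigma(S)$, with $\hat\Psi(X_a)=\mu_{\sigma(S)}\Psi(x_a)-1$. It exists because the right-hand sides have no constant term. Then $\mu_{\sigma(S)}\Psi=\hat\Psi\mu_{S'}$, since both are homomorphisms that agree on generators. By minimality of $d$, $\mu_{S'}(g_{S'})=1+P'+(\deg>d)$ with $P'$ homogeneous of degree $d$. The retraction $F_{S'}\to F_S$ kills $x_a$ for $a\in S'\setminus S$, and correspondingly setting $X_a=0$ for these $a$ turns $\mu_{S'}(g_{S'})$ into $\mu_S(g_S)$, hence $P'$ into $P$. Now $\hat\Psi$ does not lower degrees, and the degree-$d$ part of $\hat\Psi(P')$ is obtained by replacing each $X_a$ by the linear part of $\hat\Psi(X_a)$: by $X_{\sigma(a)}$ for $a\in S$ and by $0$ for $a\in S'\setminus S$. So the degree-$d$ part of $\mu_{\sigma(S)}((\psi_*g)_{\sigma(S)})$ is $P$ with each $X_a$ renamed $X_{\sigma(a)}$. It is nonzero, so $\psi_*g\ne1$. $\square$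

## 8. A two-dimensional mapping torus: proof of Theorem B

**Step 1. The map.** We imitate Example 5 on $H$. Define $\varphi:H\to H$ by
$$\varphi\ell_{(n,i)}=\ell_{(n-1,i)}\ (n\ne0),\qquad\varphi\ell_{(0,0)}=\ell_{(-1,0)},\qquad\varphi\ell_{(0,i)}=\ell_{(-1,i)}\ell_{(-1,i-1)}^-\ell_{(-1,i-1)}^-\ (i\ge1).$$
Lemma 8 with $\sigma(n,i)=(n-1,i)$, $J'=\{(0,i):i\ge1\}$, $b(0,i)=(-1,i-1)$ shows that $\varphi$ is continuous and $\varphi_*$ is injective. So every $\theta_T$ is injective by Lemma 1(b). Let $X$ be the mapping torus, a Peano continuum.

**Step 2. Dimension.** $X$ is the union of the closed copy $\{[y,0]:y\in H\}$ of $H$, of dimension $1$, and of the closed copies of $H\times[\frac1n,1-\frac1n]$, $n\ge3$, of dimension at most $2$. By the countable sum theorem $\dim X\le2$. Since $X$ contains a closed disk (an arc of some circle times an interval), $\dim X=2$.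

**Step 3. Density near one place.** Write $H_n=H_{\{n\}\times\omega}$. We show:
$$\varphi_*(\pi_1(H_0))\text{ is a dense subset of }\pi_1(H_{-1}).\tag{4}$$
It is a subset because $\varphi(H_0)\subset H_{-1}$. We have $x_{(-1,0)}=\varphi_*(x_{(0,0)})$ and $x_{(-1,i)}=\varphi_*(x_{(0,i)})\,x_{(-1,i-1)}^2$ for $i\ge1$, so by induction all $x_{(-1,i)}$ lie in the subgroup $\varphi_*(\pi_1(H_0))$. Let $f$ be a loop in $H_{-1}$ and $S_N=\{-1\}\times\{0,\dots,N\}$. Then $r_{S_N}f\to f$ uniformly, since $r_{S_N}$ moves only points of the circles $C_{(-1,i)}$, $i>N$, whose diameters tend to $0$. And $[r_{S_N}f]\in F_{S_N}\subset\varphi_*(\pi_1(H_0))$. So $[f]$ is in the closure.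

**Step 4. An element outside the image.** Let $y\in\pi_1(H_{-1})$ be the class of the infinite concatenation $\prod_{i\in\omega}\ell_{(-1,i)}^{\vartheta_i}$. We show $y\notin\varphi_*(G)$. Let $\deg_a:G\to\mathbb Z$ be the winding number around $C_a$, the homomorphism induced by $r_{\{a\}}$. The only circles whose image under $\varphi$ meets $C_{(-1,i)}\setminus\{y_0\}$ are $C_{(0,i)}$ and $C_{(0,i+1)}$. So $r_{\{(-1,i)\}}\varphi$ factors through the retraction onto these two circles, and $x_{(0,i)}$, $x_{(0,i+1)}$ go to the generator and to its $-2$nd power. Hence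
$$\deg_{(-1,i)}(\varphi_*g)=\deg_{(0,i)}(g)-2\deg_{(0,i+1)}(g).$$
Since $\deg_{(-1,i)}(y)=\vartheta_i$, an equation $y=\varphi_*(g)$ would give $\vartheta=\alpha_0(z)$ with $z_i=\deg_{(0,i)}(g)$, contradicting (2). In particular $y\ne1$.

**Step 5. The closed set.** Let $C=\{\theta_{T+1}(y):T\ge0\}\subset K$. We show that $C$ is closed and $1\notin C$. The second claim holds because the $\theta$'s are injective and $y\ne1$. Suppose $\theta_R(g)=\theta_{T+1}(y)$ with $R\le T$. Then $\theta_{T+1}(\varphi_*^{T+1-R}(g))=\theta_{T+1}(y)$, so $y=\varphi_*^{T+1-R}(g)\in\varphi_*(G)$, contradicting Step 4. Hence only the $R$ values of $T$ with $T+1\le R$ contribute to $\theta_R^{-1}(C)$, each with at most one element, as $\theta_R$ is injective. So $\theta_R^{-1}(C)$ is finite, hence closed in the $T_2$ space $G$. By Lemma 1(c), $C$ is closed in $K$.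

**Step 6. Failure of regularity.** We show that $1$ and $C$ have no disjoint open neighborhoods in $K$. Suppose $U\ni1$ and $V\supset C$ are open and disjoint. The set $\theta_0^{-1}(U)$ is an open neighborhood of $1$ in $\pi_1(H)$, so for some $\varepsilon>0$ it contains the classes of all loops within $\varepsilon$ of the constant loop. Only finitely many circles have diameter $\ge\varepsilon/2$, so for some $T\ge0$ all circles of $H_T$ have diameter $<\varepsilon/2$, and thus $\pi_1(H_T)\subset\theta_0^{-1}(U)$. On $H_T$ the map $\varphi^T$ only relabels circles, from $C_{(T,i)}$ to $C_{(0,i)}$, so it is a homeomorphism $H_T\to H_0$ and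
$$\varphi_*^{T+1}(\pi_1(H_T))=\varphi_*(\pi_1(H_0)),$$
which is dense in $\pi_1(H_{-1})$ by (4). The set $\theta_{T+1}^{-1}(V)\cap\pi_1(H_{-1})$ is open in $\pi_1(H_{-1})$, since inclusion induces a continuous map, and it contains $y$. So there is $g\in\pi_1(H_T)$ with $\varphi_*^{T+1}(g)\in\theta_{T+1}^{-1}(V)$. Then $\theta_0(g)=\theta_{T+1}(\varphi_*^{T+1}(g))\in V$, and $\theta_0(g)\in U$, a contradiction. So $K$ is not regular. Regularity passes to subspaces, so $\pi_1(X,x_0)$ is not regular. A $T_4$ space is regular, so it is not $T_4$.

**Step 7. The Hausdorff property.** As in Example 5 we map $K$ injectively and continuously into $\pi_1(H)$. For $T\ge0$ let $\lambda_T:H\to H$ be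
$$\lambda_T\ell_{(n,i)}=\begin{cases}\ell_{(n+T,i)}&n<0\text{ or }i=0,\\ \ell_{(n+T,i)}\ell_{(n+T,i-1)}^-\ell_{(n+T,i-1)}^-&n\ge0,\ i\ge1.\end{cases}$$
Lemma 8 with $\sigma(n,i)=(n+T,i)$, $J'=\{(n,i):n\ge0,i\ge1\}$ and the injective map $b(n,i)=(n+T,i-1)$ shows that $\lambda_T$ is continuous and $(\lambda_T)_*$ is injective. We check $\lambda_{T+1}\circ\varphi=\lambda_T$ on each circle.

- $n>0$: $\lambda_{T+1}\varphi\ell_{(n,i)}=\lambda_{T+1}\ell_{(n-1,i)}$ with $n-1\ge0$. This is $\ell_{(n+T,i)}\ell_{(n+T,i-1)}^-\ell_{(n+T,i-1)}^-$ for $i\ge1$ and $\ell_{(n+T,0)}$ for $i=0$, as required.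
- $n=0$: $\lambda_{T+1}$ only relabels the circles of $H_{-1}$ by $(-1,i)\mapsto(T,i)$, so $\lambda_{T+1}\varphi\ell_{(0,0)}=\ell_{(T,0)}$ and $\lambda_{T+1}\varphi\ell_{(0,i)}=\ell_{(T,i)}\ell_{(T,i-1)}^-\ell_{(T,i-1)}^-$ for $i\ge1$, as required.
- $n<0$: $\lambda_{T+1}\varphi\ell_{(n,i)}=\lambda_{T+1}\ell_{(n-1,i)}=\ell_{(n+T,i)}$, as required.

Define $\Lambda:K\to\pi_1(H)$ by $\Lambda(\theta_T(g))=(\lambda_T)_*(g)$. If $\theta_T(g)=\theta_{T'}(g')$ with $T\le T'$, then $g'=\varphi_*^{T'-T}(g)$, so $(\lambda_{T'})_*(g')=(\lambda_{T'}\varphi^{T'-T})_*(g)=(\lambda_T)_*(g)$; thus $\Lambda$ is well defined. Any two elements of $K$ lie in a common $\theta_T(G)$, so $\Lambda$ is a homomorphism, and it is injective because each $(\lambda_T)_*$ is. For closed $D\subset\pi_1(H)$ the set $\theta_T^{-1}\Lambda^{-1}(D)=(\lambda_T)_*^{-1}(D)$ is closed for all $T$, so $\Lambda$ is continuous by Lemma 1(c). Since $\pi_1(H)$ is $T_2$, so is $K$. By Lemma 1(d), $\pi_1(X,x_0)$ is a disjoint union of clopen copies of $K$, hence $T_2$. This proves Theorem B. $\blacksquare$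

Composing $\Lambda$ with the injection $\pi_1(H)\to\prod_SF_S$ gives a continuous injection of $K$ into a product of discrete groups. So any two points of $K$ are separated by a clopen set, and $K$ is even functionally Hausdorff and totally separated.

## 9. The four cases: proof of Theorem C(iii)

By (i), a $\pi_1$ that is $T_0$ is $T_1$. By (ii), for a Peano continuum a $\pi_1$ that is $T_3$ is $T_6$. So exactly one of the following holds: not $T_0$; $T_1$ not $T_2$; $T_2$ not $T_3$; $T_6$. Each occurs:

- *not $T_0$*: the mapping torus of the left shift on $\mathbb T^\omega$, by the computation in Section 4;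
- *$T_1$ not $T_2$*: Theorem A;
- *$T_2$ not $T_3$*: Theorem B;
- *$T_6$*: $X=S^1$, whose fundamental group is discrete. $\blacksquare$
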